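\title{Isolated end invariants of $\mathrm{SL}(2,\mathbb{C})$-characters of the one-holed torus}

\begin{abstract}
An end invariant of an $\mathrm{SL}(2,\mathbb{C})$-character of the one-holed torus is a projective measured lamination that is a limit of distinct simple closed curves of bounded trace. The dendrite conjecture asserts that a set of end invariants with more than two elements is either the whole circle of laminations or a Cantor set. We disprove it. For every boundary trace $\kappa$ in an open subset of $\mathbb{C}$ containing the interval $(-\frac{17}{4},2)$ there are infinitely many characters whose set of end invariants has infinitely many isolated points. These characters lie on the stable curve of a character fixed by a hyperbolic automorphism; this curve is entire, and Picard's theorem finds on it points at which a simple closed curve has finite order.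
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Sigma$ be the one-holed torus. Its fundamental group is the free group $F_2=\langle X,Y\rangle$, and the commutator $[X,Y]$ represents the boundary. Let $\mathcal{C}$ be the set of free homotopy classes of essential, non-peripheral, unoriented simple closed curves on $\Sigma$, and let $\mathcal{PL}$ be the space of projective measured laminations on $\Sigma$. Slopes identify $\mathcal{PL}$ with the circle $\mathbb{R}\cup\{\infty\}$ and $\mathcal{C}$ with its dense set of rational points $\mathbb{Q}\cup\{\infty\}$; we use nothing else about laminations. The curves $X$, $Y$, $XY$ have slopes $0$, $\infty$, $1$.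

Let $\mathcal{X}$ be the $\mathrm{SL}(2,\mathbb{C})$-character variety of $F_2$. The map
\[
\rho\longmapsto (x,y,z)=\bigl(\operatorname{tr}\rho(X),\ \operatorname{tr}\rho(Y),\ \operatorname{tr}\rho(XY)\bigr)
\]
identifies $\mathcal{X}$ with $\mathbb{C}^3$: every triple is realized by a representation, and the triple determines the trace of every element of $F_2$. We write $\rho$ both for a character and for the point $(x,y,z)$. The trace of the boundary is
\[
\chi(x,y,z)=\operatorname{tr}\rho([X,Y])=x^2+y^2+z^2-xyz-2,
\]
and the relative character varieties are the level sets $\mathcal{X}_\kappa=\{\rho\in\mathcal{X}:\chi(\rho)=\kappa\}$. The trace in $\mathrm{SL}(2,\mathbb{C})$ is invariant under conjugation and inversion, so $\operatorname{tr}\rho(Z)$ is defined for every $Z\in\mathcal{C}$.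

A point $\mu\in\mathcal{PL}$ is an \emph{end invariant} of $\rho$ if there are distinct curves $Z_n\in\mathcal{C}$ such that $Z_n\to\mu$ and the sequence $|\operatorname{tr}\rho(Z_n)|$ is bounded. We write $\mathcal{E}(\rho)\subset\mathcal{PL}$ for the set of end invariants. When $\rho$ comes from a hyperbolic structure, $|\operatorname{tr}\rho(Z)|=2\cosh(\ell/2)$ with $\ell$ the length of the geodesic in the class $Z$. In general, then, $\mathcal{E}(\rho)$ records the directions in which $\rho$ has infinitely many ``short'' simple curves.

The simplest characters give very large or very small sets. If $\rho$ is the character of a representation into $\mathrm{SU}(2)$, all traces lie in $[-2,2]$ and $\mathcal{E}(\rho)=\mathcal{PL}$. At the other extreme, we shall see that $\mathcal{E}(\rho)$ is empty for $\rho=(3,3,3)$, is the single point $0$ for $\rho=(0,3,3)$, and consists of the two points $\frac{1\pm\sqrt5}{2}$ for $\rho=(1+i,1-i,1+i)$ (Examples~\ref{ex:empty}, \ref{ex:one} and~\ref{ex:two}).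

Symmetry suggests what to expect beyond two points. Automorphisms of $F_2$ act on $\mathcal{PL}$ by M\"obius maps with integer coefficients. If a group of automorphisms fixes $\rho$, then the trace is constant along each of its orbits in $\mathcal{C}$, so every accumulation point of such an orbit is an end invariant. Thus $\mathcal{E}(\rho)$ resembles the limit set of a Fuchsian group, and such a limit set has at most two points or else is a Cantor set or the whole circle. It is natural to guess the same alternative for $\mathcal{E}(\rho)$. By a Cantor subset we mean a nonempty, compact, perfect, totally disconnected subset.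

\medskip
\noindent\textbf{Dendrite conjecture} (Tan, Wong and Zhang \cite{TWZ})\textbf{.} \emph{Let $\rho\in\mathcal{X}$ be any character, and suppose that $\mathcal{E}(\rho)$ has more than two elements. Then either $\mathcal{E}(\rho)=\mathcal{PL}$ or $\mathcal{E}(\rho)$ is a Cantor subset of $\mathcal{PL}$.}
\medskip

The circle and a Cantor set are both perfect, so the conjecture forbids an isolated end invariant as soon as there are three end invariants. The conjecture is false.

\begin{theorem}\label{thm:A}
There is a character $\rho\in\mathcal{X}_{-4}$ such that $\mathcal{E}(\rho)$ is infinite and contains infinitely many isolated points. In particular $\mathcal{E}(\rho)$ has more than two elements, is not $\mathcal{PL}$, and is not a Cantor set.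
\end{theorem}

The value $-4$ is only the one at which the arithmetic is easiest. The conjecture fails on a whole range of relative character varieties, which includes the punctured-torus case $\kappa=-2$.

\begin{theorem}\label{thm:B}
There is an open set $U\subset\mathbb{C}$ containing the real interval $(-\frac{17}{4},2)$ such that for every $\kappa\in U$ there are infinitely many $\rho\in\mathcal{X}_\kappa$ for which $\mathcal{E}(\rho)$ is infinite and has infinitely many isolated points. More precisely, for every rational $a/m\in(0,1)$, with at most one exceptional value of $2\cos(\pi a/m)$ (depending on $\kappa$), such a $\rho$ exists with $\operatorname{tr}\rho(X)=2\cos(\pi a/m)$.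
\end{theorem}

The analogy with limit sets breaks down because an end invariant can come from an asymptotic symmetry rather than an exact one. The proof combines the mechanisms behind the one-point and the two-point examples. If $\rho(X)$ has finite order, a power of the twist about $X$ fixes $\rho$ and copies any isolated end invariant other than $0$ infinitely often (Section~\ref{sec:twist}). If $p$ is a character fixed by a hyperbolic automorphism $\varphi$, with no small traces away from the axis of $\varphi$, then the attracting fixed point of $\varphi$ is an isolated end invariant not only of $p$ but of every character whose $\varphi$-orbit converges to $p$ (Sections~\ref{sec:growth} and~\ref{sec:golden}). The difficulty is to have both properties at once, since near $p$ the curve $X$ never has finite order. The characters attracted to $p$, however, include the image of an entire curve $\mathbb{C}\to\mathcal{X}$ (Section~\ref{sec:stable}), and by Picard's theorem the trace of $X$ takes almost every value on it (Section~\ref{sec:proofs}).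

\section{Slopes, traces and automorphisms}\label{sec:farey}

\subsection*{Slopes and automorphisms}
An element of $F_2$ is \emph{primitive} if it belongs to a basis. The classes in $\mathcal{C}$ correspond to the primitive elements up to conjugacy and inversion, and by Nielsen's theorem abelianization $F_2\to\mathbb{Z}^2$, $X\mapsto(1,0)$, $Y\mapsto(0,1)$, maps these bijectively to the primitive vectors $\pm(c,d)$ of $\mathbb{Z}^2$. The slope of $\pm(c,d)$ is $d/c$. An automorphism $\psi$ of $F_2$ acts on $\mathbb{Z}^2$ by a matrix in $\mathrm{GL}(2,\mathbb{Z})$, and every such matrix arises. Hence $\psi$ acts on $\mathcal{C}$ by a M\"obius map of the slope, and on $\mathcal{PL}$ by the same M\"obius map, a homeomorphism. Since $\operatorname{tr}(\rho\circ\psi)(Z)=\operatorname{tr}\rho(\psi Z)$, a sequence $Z_n\to\mu$ has bounded traces for $\rho\circ\psi$ exactly when the sequence $\psi Z_n\to\psi\mu$ has bounded traces for $\rho$. Therefore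
\begin{equation}\label{eq:equiv}
\mathcal{E}(\rho\circ\psi)=\psi^{-1}\mathcal{E}(\rho).
\end{equation}

\subsection*{Farey neighbors and the trace identity}
Two rational slopes are \emph{Farey neighbors} if their vectors $\mathbf{a},\mathbf{b}$ form a basis of $\mathbb{Z}^2$. They then have exactly two common neighbors, with vectors $\mathbf{a}+\mathbf{b}$ and $\mathbf{a}-\mathbf{b}$. The pair $\mathbf{a},\mathbf{b}$ is the image of $(1,0),(0,1)$ under a matrix in $\mathrm{GL}(2,\mathbb{Z})$, so it is represented by a basis $(V,W)$ of $F_2$, and the common neighbors are represented by the primitive elements $VW$ and $VW^{-1}$. For matrices $V,W\in\mathrm{SL}(2,\mathbb{C})$ the Cayley--Hamilton theorem gives $W+W^{-1}=(\operatorname{tr}W)I$, hence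
\begin{equation}\label{eq:trace}
\operatorname{tr}(VW)+\operatorname{tr}(VW^{-1})=\operatorname{tr}V\,\operatorname{tr}W .
\end{equation}
In words: the traces of the two common neighbors add up to the product of the traces of the pair.

\subsection*{Farey intervals}
A \emph{Farey interval} is a closed arc $J$ of $\mathcal{PL}$ whose endpoints are Farey neighbors. For a suitable choice of signs of the endpoint vectors $\mathbf{a},\mathbf{b}$, it consists of the slopes of the vectors $c\mathbf{a}+d\mathbf{b}$ with $c,d\ge0$. One common neighbor of the endpoints, $\mathbf{a}+\mathbf{b}$, lies in the interior of $J$; it is the \emph{mediant} of $J$. The other, $\mathbf{a}-\mathbf{b}$, lies outside; it is the \emph{outer neighbor}. The mediant cuts $J$ into two Farey intervals, and the outer neighbor of each half is the endpoint of $J$ that it does not contain. Cutting repeatedly (the Stern--Brocot construction) produces $2^{j-1}$ mediants at the $j$-th step; we say that these have \emph{depth} $j$ in $J$. Every rational in the interior of $J$ has a depth. Indeed, it is $c\mathbf{a}+d\mathbf{b}$ with $c,d\ge1$ coprime; if $c=d$ it is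 the mediant; if $c>d$ it equals $(c-d)\mathbf{a}+d(\mathbf{a}+\mathbf{b})$, so it lies in the interior of one half with a smaller sum of coordinates; the case $c<d$ is symmetric.

\section{Curves of finite order multiply end invariants}\label{sec:twist}

\begin{lemma}\label{lem:twist}
Suppose that $\operatorname{tr}\rho(X)=2\cos(\pi a/m)$ with integers $0<a<m$. Then $0\in\mathcal{E}(\rho)$, and $\mathcal{E}(\rho)$ is invariant under the homeomorphism $D(s)=s/(1+2ms)$ of $\mathcal{PL}$. If $\mu\neq0$ is an isolated point of $\mathcal{E}(\rho)$, then the points $D^j\mu$, $j\in\mathbb{Z}$, are pairwise distinct isolated points of $\mathcal{E}(\rho)$.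
\end{lemma}

\begin{proof}
Choose a representation with character $\rho$. The matrix $\rho(X)$ has the distinct eigenvalues $e^{\pm i\pi a/m}$, so it is diagonalizable and $\rho(X)^{2m}=I$. The curves $X^nY$ have slopes $1/n\to0$, and their traces are periodic in $n$; hence $0\in\mathcal{E}(\rho)$. The automorphism $D$ with $D(X)=X$, $D(Y)=X^{2m}Y$ satisfies $\rho\circ D=\rho$, so $D\mathcal{E}(\rho)=\mathcal{E}(\rho)$ by \eqref{eq:equiv}. It sends $(c,d)$ to $(c+2md,d)$, so it acts on slopes by the stated formula. A homeomorphism that preserves $\mathcal{E}(\rho)$ permutes its isolated points. In the real coordinate $1/s$ on $\mathcal{PL}\setminus\{0\}$ the map $D$ is the translation by $2m$, so the points $D^j\mu$ are distinct.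
\end{proof}

The values $\pm2$ of the trace are excluded because $\rho(X)$ may then be parabolic: for $x=2$, identity \eqref{eq:trace} gives $\operatorname{tr}\rho(X^nY)=y+n(z-y)$, which is unbounded unless $y=z$.

By Lemma~\ref{lem:twist}, it suffices to find a character for which $X$ has such a trace and some $\mu\ne0$ is an isolated end invariant. To prove that a point is isolated in $\mathcal{E}(\rho)$ we must exclude end invariants from whole intervals, and for this we need lower bounds on traces.

\section{Growth of traces in a Farey interval}\label{sec:growth}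

Fix a character $\rho$. Call a subset $J\subset\mathcal{PL}$ \emph{proper} for $\rho$ if for every $K$ only finitely many rational slopes in $J$ have trace of modulus at most $K$. A finite union of proper sets is proper. No interior point of a proper set $J$ is an end invariant, because a sequence of distinct curves converging to such a point eventually lies in $J$ and so has unbounded traces.

Throughout this section $J$ is a Farey interval with endpoints $P,P'$, outer neighbor $N$ and mediant $B$. Their traces are denoted by $u,u',r,b$; by \eqref{eq:trace}, $b=uu'-r$.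

\begin{lemma}[Large endpoints]\label{lem:edge}
Suppose that $|u|,|u'|\ge2+\delta$ for some $\delta>0$ and that $|r|\le\max(|u|,|u'|)$. Then every rational of depth $j$ in $J$ has trace of modulus at least $(1+\delta)^j\max(|u|,|u'|)$. In particular $J$ is proper.
\end{lemma}

\begin{proof}
Put $R=\max(|u|,|u'|)$. Then $|b|\ge|u||u'|-|r|\ge(2+\delta)R-R=(1+\delta)R$, which is the case $j=1$. The half of $J$ with endpoints $P,B$ has outer neighbor $P'$; here $|u|,|b|\ge2+\delta$ and $|u'|\le R\le|b|$, so this half satisfies the hypotheses with the same $\delta$ and with maximum at least $(1+\delta)R$. Exchanging $P$ and $P'$ gives the same for the other half. A rational of depth $j\ge2$ in $J$ has depth $j-1$ in one of the halves, and the bound follows by induction. There are finitely many rationals of each depth, so $J$ is proper.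
\end{proof}

\begin{example}\label{ex:empty}
Let $\rho=(3,3,3)$. The slopes $0,1,\infty$ cut the circle into three Farey intervals, and the outer neighbor of each is the third of these slopes. Lemma~\ref{lem:edge} applies with $u=u'=r=3$, so the whole circle is proper and $\mathcal{E}(\rho)=\emptyset$.
\end{example}

\begin{example}\label{ex:one}
Let $\rho=(0,y,z)$ with $|y|,|z|>2$. By \eqref{eq:trace} the traces $w_n$ of the curves $X^nY$ satisfy $w_{n+1}=-w_{n-1}$, so they take the values $\pm y,\pm z$. The slopes $1/n$, $n\in\mathbb{Z}$, of these curves cut $\mathcal{PL}\setminus\{0\}$ into Farey intervals whose outer neighbor is $X$, of trace $0$. Each is proper by Lemma~\ref{lem:edge}, and every slope other than $0$ is interior to the union of two adjacent ones. With Lemma~\ref{lem:twist} we get $\mathcal{E}(\rho)=\{0\}$. So finite order of $\rho(X)$ does not by itself make $\mathcal{E}(\rho)$ large; a second end invariant is needed.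
\end{example}

An irrational end invariant is approached by curves of bounded trace, and in the characters we shall use these traces have modulus less than $2$. The intervals between such curves have small endpoints, and Lemma~\ref{lem:edge} does not apply to them. The remedy is to go around each endpoint $P$ through its Farey neighbors (Figure~\ref{fig:sector}). Their traces obey a linear recurrence with coefficient $u$, which is too small to force growth step by step; but taken two steps at a time the recurrence has coefficient $u^2-2$, and this can have modulus greater than $2$ when $u$ is not real. For instance $|1+i|=\sqrt2$ while $|(1+i)^2-2|=\sqrt8$.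

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (-0.5,0) -- (8.5,0);
\draw (0,0) -- (0,4.5);
\draw (8,0) -- (8,4.5);
\node at (4,4.45) {$N=\infty$};
\draw (8,0) arc (0:180:4);
\draw (4,0) arc (0:180:2);
\draw (2.667,0) arc (0:180:1.333);
\draw (2,0) arc (0:180:1);
\draw (8,0) arc (0:180:2);
\draw (8,0) arc (0:180:1.333);
\draw (8,0) arc (0:180:1);
\draw[very thick] (4,0) arc (0:180:0.667);
\draw[very thick] (2.667,0) arc (0:180:0.333);
\draw[very thick] (5.333,0) arc (0:180:0.667);
\draw[very thick] (6,0) arc (0:180:0.333);
\node[below] at (0,0) {$P$};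
\node[below] at (2,0) {$S_3$};
\node[below] at (2.667,0) {$S_2$};
\node[below] at (4,0) {$B$};
\node[below] at (5.333,0) {$S'_2$};
\node[below] at (6,0) {$S'_3$};
\node[below] at (8,0) {$P'$};
\end{tikzpicture}
\caption{The Farey interval $[0,1]$ with endpoints $P=0$, $P'=1$, outer neighbor $N=\infty$ and mediant $B=\frac12$; arcs and vertical lines join Farey neighbors. The neighbors $S_k=\frac1{k+1}$ of $P$ and $S'_k=\frac{k}{k+1}$ of $P'$, with $S_1=S'_1=B$, cut the open interval into the smaller Farey intervals under the thick arcs.}
\label{fig:sector}
\end{figure}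

\begin{lemma}[Small endpoints]\label{lem:sector}
Suppose that for some $\delta>0$
\begin{enumerate}
\item[(i)] $|r|,\ |u|,\ |u'|\le2+\delta$;
\item[(ii)] $|b|,\ |ub-u'|,\ |u'b-u|\ge2+\delta$;
\item[(iii)] $|u^2-2|,\ |u'^2-2|\ge2+\delta$.
\end{enumerate}
Then $J$ is proper.
\end{lemma}

\begin{proof}
Let $\mathbf{a},\mathbf{b}$ be vectors of $P,P'$ that span $J$ as in Section~\ref{sec:farey}. For $k\ge-1$ let $S_k$ be the slope of $k\mathbf{a}+\mathbf{b}$ and let $\sigma_k$ be its trace. Then $S_{-1}=N$, $S_0=P'$, $S_1=B$, and $S_1,S_2,\dots$ move monotonically in $J$ toward $P$ and converge to it. The common neighbors of $P$ and $S_k$ are $S_{k-1}$ and $S_{k+1}$, so $\sigma_{k+1}+\sigma_{k-1}=u\sigma_k$. In particular $\sigma_2=ub-u'$, and for $k\ge1$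
\[
\sigma_{k+2}+\sigma_{k-2}=(u\sigma_{k+1}-\sigma_k)+(u\sigma_{k-1}-\sigma_k)=(u^2-2)\,\sigma_k .
\]
If $|\sigma_{k-2}|\le|\sigma_k|$, then (iii) gives $|\sigma_{k+2}|\ge(2+\delta)|\sigma_k|-|\sigma_{k-2}|\ge(1+\delta)|\sigma_k|$, and in particular $|\sigma_k|\le|\sigma_{k+2}|$, so the estimate propagates. It starts for both parities, because (i) and (ii) give $|\sigma_{-1}|=|r|\le2+\delta\le|\sigma_1|$ and $|\sigma_0|=|u'|\le2+\delta\le|\sigma_2|$. Hence
\begin{equation}\label{eq:fan}
|\sigma_{2l+1}|,\ |\sigma_{2l+2}|\ \ge\ (2+\delta)(1+\delta)^l\qquad(l\ge0).
\end{equation}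
For $k\ge1$ the subinterval of $J$ between $S_k$ and $S_{k+1}$ is a Farey interval with outer neighbor $P$, since $\bigl((k+1)\mathbf{a}+\mathbf{b}\bigr)-(k\mathbf{a}+\mathbf{b})=\mathbf{a}$. By (i) and \eqref{eq:fan}, $|u|\le2+\delta\le|\sigma_k|,|\sigma_{k+1}|$. Lemma~\ref{lem:edge} shows that a rational of depth $j$ in this subinterval has trace of modulus at least $(1+\delta)^j\max(|\sigma_k|,|\sigma_{k+1}|)$. Given $K$, this bound and \eqref{eq:fan} leave finitely many pairs $(k,j)$ for which the modulus can be at most $K$, and finitely many $k$ with $|\sigma_k|\le K$. The rationals between $B$ and $P$ are $P$, the $S_k$ with $k\ge1$, and those interior to the subintervals; so the half of $J$ between $B$ and $P$ is proper. The hypotheses are symmetric in $P$ and $P'$, so the other half is proper as well.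
\end{proof}

Hypothesis (iii) cannot simply be dropped. If $u=2\cos\theta\in(-2,2)$, then $|u^2-2|\le2$ and $\sigma_k=\alpha e^{ik\theta}+\beta e^{-ik\theta}$ is bounded, so $J$ is not proper whatever the other traces are.

\section{The golden automorphism and its fixed characters}\label{sec:golden}

\subsection*{The automorphism}
Let $\tau\in\operatorname{Aut}(F_2)$ be given by $\tau(X)=Y$, $\tau(Y)=XY$. It sends $(c,d)$ to $(d,c+d)$, so it acts on slopes by $\tau(s)=1+1/s$. By \eqref{eq:trace}, $\operatorname{tr}\rho(Y\cdot XY)=yz-\operatorname{tr}\rho(X^{-1})$, so the coordinates of $\rho\circ\tau$ are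
\[
T(x,y,z)=(y,\ z,\ yz-x).
\]
This is a polynomial automorphism of $\mathbb{C}^3$ with polynomial inverse $(x,y,z)\mapsto(xy-z,x,y)$. It preserves $\chi$, because $(yz-x)^2-yz(yz-x)=x^2-xyz$. Put $\varphi=\tau^2$ and
\[
F=T^2,\qquad F(x,y,z)=\bigl(z,\ yz-x,\ yz^2-xz-y\bigr),
\]
so that $\rho\circ\varphi^n$ has coordinates $F^n(\rho)$ for all $n\in\mathbb{Z}$.

On slopes $\varphi(s)=(2s+1)/(s+1)$. This is an orientation-preserving homeomorphism of the circle whose fixed points are the roots of $s^2-s-1$, namely $g=\frac{1+\sqrt5}{2}$ and $-1/g$. On each of the two complementary arcs $\varphi$ moves every point monotonically from one fixed point to the other. The points $0$ and $\infty$ lie on different arcs, and both move toward $g$, since $\varphi(0)=1$ and $\varphi(\infty)=2$.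

For $n\in\mathbb{Z}$ let $A_n=\tau^n(X)$; for $n=0,1,2,\dots$ the slopes are $0,\infty,1,2,\frac32,\frac53,\dots$. The $A_n$ with $n$ even form the $\varphi$-orbit of $0$, those with $n$ odd form the $\varphi$-orbit of $\infty$, and $A_n\to g$ as $n\to+\infty$, $A_n\to-1/g$ as $n\to-\infty$. Let $J_n=\tau^n[0,1]$. This is the Farey interval with endpoints $A_n,A_{n+2}$ and outer neighbor $A_{n+1}$; thus $J_0=[0,1]$, $J_1=[2,\infty]$, $J_2=[1,\frac32]$. The intervals $J_n$ with $n$ even lie end to end and fill one of the two open arcs between $-1/g$ and $g$, and those with $n$ odd fill the other. Consequently, for every integer $M$,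
\[
I_M=\{g\}\cup\bigcup_{n\ge M}J_n
\]
is the closed interval with endpoints $A_M$ and $A_{M+1}$ that contains $g$ in its interior, and every point other than $-1/g$ is interior to some $I_M$.

\subsection*{Fixed characters}
The equation $F(x,y,z)=(x,y,z)$ says $z=x$ and $xy=x+y$ (the third coordinate then gives $x\cdot y-y=x$ again). Since $xy=x+y$ means $(x-1)(y-1)=1$, the fixed points of $F$ form the curve
\[
p_t=(x,y,x),\qquad x=1+t,\quad y=1+t^{-1},\qquad t\in\mathbb{C}^*.
\]
We keep this notation and put $q=xy=x+y=2+t+t^{-1}$. From $x^2y=x^2+xy$ we get $\chi(p_t)+2=x^2+y^2-xy=q^2-3q$, that is,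
\begin{equation}\label{eq:kappa}
\chi(p_t)=q^2-3q-2 .
\end{equation}
We pass to the square of $\tau$ because $T(p_t)=(y,x,y)=p_{1/t}$: the map $T$ itself fixes only $(2,2,2)$ and $(0,0,0)$, where by \eqref{eq:trace} all simple curves have the same trace and $\mathcal{E}=\mathcal{PL}$.

At a character $(x',y',z')$ the curves $A_0,A_1,A_2,A_3$ have traces $x',y',z',y'z'-x'$; at $p_t$ these are $x,y,x,y$. So at $p_t$ the data of Lemma~\ref{lem:sector} for $J_0$ are $u=u'=x$, $r=y$, $b=x^2-y$ and $ub-u'=u'b-u=x(b-1)$, and the data for $J_1$ are obtained by exchanging $x$ and $y$. This leads to the first condition that we impose on $t$: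
\begin{enumerate}
\item[(A1)] $|x|,|y|<2$, and the six numbers $x^2-y$, $\ x(x^2-y-1)$, $\ x^2-2$, $\ y^2-x$, $\ y(y^2-x-1)$, $\ y^2-2$ have modulus greater than $2$.
\end{enumerate}

\begin{lemma}\label{lem:nbhd}
If $t$ satisfies \textup{(A1)}, there is a neighborhood $\mathcal{N}$ of $p_t$ in $\mathbb{C}^3$ such that $J_0$ and $J_1$ are proper for every $\rho\in\mathcal{N}$.
\end{lemma}

\begin{proof}
Choose $\delta>0$ with $2+\delta$ smaller than the six moduli. At $p_t$ the hypotheses of Lemma~\ref{lem:sector} for $J_0$ and for $J_1$ then hold with strict inequalities. The traces involved are polynomials in the coordinates, so the inequalities persist near $p_t$.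
\end{proof}

It is this stability that lets us replace exact invariance under $\varphi$ by asymptotic invariance.

\begin{proposition}\label{prop:isolated}
Let $t$ satisfy \textup{(A1)}. If $F^n(\rho)\to p_t$ as $n\to+\infty$, then $g$ is an isolated point of $\mathcal{E}(\rho)$. More precisely, if $F^n(\rho)\in\mathcal{N}$ for all $n\ge n_0$, then $g$ is the only end invariant in the interior of $I_{2n_0}$.
\end{proposition}

\begin{proof}
The trace of $A_{2n}=\varphi^n(X)$ under $\rho$ is the first coordinate of $F^n(\rho)$, which is bounded for $n\ge0$. The curves $A_{2n}$ are distinct and converge to $g$, so $g\in\mathcal{E}(\rho)$.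

Choose $n_0$ with $F^n(\rho)\in\mathcal{N}$ for $n\ge n_0$, and put $M=2n_0$. For $n\ge n_0$ the intervals $J_0,J_1$ are proper for $\rho\circ\varphi^n$. Since $\operatorname{tr}\rho(\varphi^nZ)=\operatorname{tr}(\rho\circ\varphi^n)(Z)$, the intervals $J_{2n}=\varphi^nJ_0$ and $J_{2n+1}=\varphi^nJ_1$ are proper for $\rho$. Thus $J_l$ is proper for $\rho$ for every $l\ge M$. A point $\mu\neq g$ in the interior of $I_M$ is either interior to some $J_l$ with $l\ge M$, or is an endpoint $A_{l+2}$ with $l\ge M$ and then interior to $J_l\cup J_{l+2}$. In both cases $\mu$ is interior to a proper set, so $\mu\notin\mathcal{E}(\rho)$.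
\end{proof}

\begin{example}\label{ex:two}
Take $t=i$. Then $p_i=(1+i,\,1-i,\,1+i)$, $q=2$, and $\chi(p_i)=-4$ by \eqref{eq:kappa}. We have $|x|=|y|=\sqrt2<2$ and
\[
x^2-y=-1+3i,\qquad x(x^2-y-1)=(1+i)(-2+3i)=-5+i,\qquad x^2-2=-2+2i,
\]
of moduli $\sqrt{10}$, $\sqrt{26}$, $\sqrt8$. As $y=\bar x$, the other three numbers in (A1) are the complex conjugates of these. So (A1) holds. Since $F^n(p_i)=p_i\in\mathcal{N}$ for all $n\in\mathbb{Z}$, Proposition~\ref{prop:isolated} applies with every $n_0\in\mathbb{Z}$, and $\mathcal{E}(p_i)\subset\{g,-1/g\}$. The curves $A_{2n}$ all have trace $1+i$ and accumulate at both points, so $\mathcal{E}(p_i)=\{g,-1/g\}$.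
\end{example}

This example shows what we want to do. The fixed character has short curves along the whole chain $(A_n)_{n\in\mathbb{Z}}$ and growth everywhere else. A character attracted to it keeps this picture only in a small interval $I_M$ around $g$, and Proposition~\ref{prop:isolated} imposes nothing outside $I_M$. We shall use this freedom to make $X$ of finite order.

\section{The stable curve}\label{sec:stable}

A local construction cannot succeed. On a neighborhood of $p_t$ the trace $x'$ of $X$ satisfies $|x'^2-2|>2$ by (A1), whereas $x'=2\cos\theta$ gives $|x'^2-2|\le2$. We need characters attracted to $p_t$ from far away, and some control of the trace of $X$ on them. Both come from parametrizing the stable manifold by an entire map.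

\begin{lemma}\label{lem:linear}
The derivative $L=DF(p_t)$ has characteristic polynomial $(\xi-1)\bigl(\xi^2-(2q-1)\xi+1\bigr)$. Suppose that
\begin{enumerate}
\item[\textup{(A2)}] $2q-1\notin[-2,2]$.
\end{enumerate}
Then the eigenvalues of $L$ are $1,\lambda,\lambda^{-1}$ with $0<|\lambda|<1$, and an eigenvector $v=(v_1,v_2,v_3)$ for $\lambda$ has $v_1\neq0$.
\end{lemma}

\begin{proof}
Differentiating $F$ and setting $z=x$, with $2xy-x=q+y$, we obtain
\[
L=\begin{pmatrix}0&0&1\\-1&x&y\\-x&x^2-1&q+y\end{pmatrix}.
\]
The trace is $x+y+q=2q$. The principal $2\times2$ minors are $0$, $x$, and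
\[
x(q+y)-y(x^2-1)=xq+q-xq+y=q+y,
\]
with sum $2q$. The determinant is $1$, because $\det DT=-1$ at every point. So the characteristic polynomial is $\xi^3-2q\xi^2+2q\xi-1$, which factors as stated. The roots of the quadratic factor have product $1$; if one of them were $e^{i\theta}$, their sum $2q-1$ would be $2\cos\theta\in[-2,2]$. Under (A2), therefore, one root $\lambda$ has $0<|\lambda|<1$.

Let $Lv=\lambda v$ with $v\ne0$, and suppose that $v_1=0$. The first row gives $v_3=\lambda v_1=0$, and the second gives $(x-\lambda)v_2=0$, so $x=\lambda$. Since $y=x/t$, we have $q=x^2/t$ with $t=x-1$, and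
\[
0=x^2-(2q-1)x+1=\frac{(x^2+x+1)(x-1)-2x^3}{t}=-\frac{x^3+1}{t}.
\]
Then $|\lambda|=|x|=1$, a contradiction.
\end{proof}

The eigenvalue $1$ belongs to the tangent direction of the curve of fixed points. For $t=i$ we have $2q-1=3$, so (A2) holds and $\lambda=\frac{3-\sqrt5}{2}$.

We now look for a curve through $p_t$ tangent to $v$ on which $F$ acts as multiplication by $\lambda$. A model in one variable shows why such a curve is entire. The polynomial $G(w)=w^2$ fixes $1$ with multiplier $2$, and $H(\zeta)=e^\zeta$ satisfies $H(\zeta)=G^n(H(2^{-n}\zeta))$; this formula recovers $H$ on the whole plane from its germ at $0$, because $G$ is defined everywhere. In our setting $F^{-1}$ plays the role of $G$ and $\lambda^{-1}$ that of $2$.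

\begin{lemma}\label{lem:entire}
Let $t$ satisfy \textup{(A2)}. There is an entire map $H:\mathbb{C}\to\mathbb{C}^3$ with $H(0)=p_t$, $H'(0)=v$ and $F(H(\zeta))=H(\lambda\zeta)$ for all $\zeta$. For every $\zeta\in\mathbb{C}$ we have $F^n(H(\zeta))\to p_t$ as $n\to+\infty$ and $\chi(H(\zeta))=\chi(p_t)$.
\end{lemma}

\begin{proof}
\emph{Formal solution.} Since $F$ has degree $3$ and fixes $p_t$, we have $F(p_t+h)=p_t+Lh+Q(h)$, where the components of $Q$ contain only monomials of degrees $2$ and $3$. We seek $H=p_t+h$ with $h(\zeta)=\sum_{k\ge1}h_k\zeta^k$, $h_1=v$, and $h(\lambda\zeta)=Lh(\zeta)+Q(h(\zeta))$. Write $[\,\cdot\,]_k$ for the coefficient of $\zeta^k$. For $k=1$ the equation reads $\lambda v=Lv$. For $k\ge2$ it reads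
\[
(\lambda^k-L)\,h_k=[Q(h)]_k ,
\]
and the right side involves only the $h_j$ with $j<k$, because $Q$ has no terms of degree below $2$. For $k\ge2$ we have $|\lambda^k|<|\lambda|$, while every eigenvalue of $L$ has modulus at least $|\lambda|$; so $\lambda^k-L$ is invertible and the $h_k$ are determined recursively.

\emph{Convergence near $0$.} Use the sup norm on $\mathbb{C}^3$. The matrices $\lambda^k-L$ converge to the invertible matrix $-L$, so $\|(\lambda^k-L)^{-1}\|\le C$ for all $k\ge2$ and some $C$. Let $E$ bound the sum of the moduli of the coefficients of each component of $Q$, and put $\hat h(\zeta)=\sum\|h_k\|\zeta^k$. A monomial of degree $j$ in the components of $h$ has $k$-th coefficient of modulus at most $[\hat h^{\,j}]_k$, so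
\[
\|h_k\|\le CE\,[\hat h^2+\hat h^3]_k\qquad(k\ge2).
\]
By the implicit function theorem the equation $\eta=\|v\|\zeta+CE(\eta^2+\eta^3)$ has a solution $\eta(\zeta)=\sum_{k\ge1}\eta_k\zeta^k$ analytic on a disk $|\zeta|<\varepsilon$. Its coefficients satisfy $\eta_1=\|v\|$ and $\eta_k=CE[\eta^2+\eta^3]_k$ for $k\ge2$, where again only the $\eta_j$ with $j<k$ enter. By induction $\|h_k\|\le\eta_k$ for all $k$. Hence $h$ converges for $|\zeta|<\varepsilon$, and $F(H(\zeta))=H(\lambda\zeta)$ there.

\emph{Extension.} On the disk $|\zeta|<\varepsilon|\lambda|^{-n}$ put $H_n(\zeta)=F^{-n}(H(\lambda^n\zeta))$. This map is holomorphic because $F^{-1}$ is a polynomial map of $\mathbb{C}^3$. For $|\lambda^n\zeta|<\varepsilon$ the functional equation gives $F^{-1}(H(\lambda^{n+1}\zeta))=H(\lambda^n\zeta)$, so $H_{n+1}$ extends $H_n$. The disks exhaust $\mathbb{C}$, so the $H_n$ define an entire map $H$, and the functional equation holds on $\mathbb{C}$ by the identity theorem.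

Finally $F^n(H(\zeta))=H(\lambda^n\zeta)\to H(0)=p_t$, and since $\chi$ is continuous and $F$-invariant, $\chi(H(\zeta))=\chi(H(\lambda^n\zeta))\to\chi(p_t)$.
\end{proof}

\section{The counterexamples}\label{sec:proofs}

Call $t\in\mathbb{C}^*$ \emph{admissible} if it satisfies (A1) and (A2). Recall Picard's little theorem: a nonconstant entire function omits at most one complex value.

\begin{proposition}\label{prop:main}
Let $t$ be admissible and $\kappa=\chi(p_t)$. For every rational $a/m\in(0,1)$, with at most one exceptional value of $2\cos(\pi a/m)$, there is $\rho\in\mathcal{X}_\kappa$ with $\operatorname{tr}\rho(X)=2\cos(\pi a/m)$ such that the points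
\[
\frac{g}{1+2mjg}\qquad(j\in\mathbb{Z})
\]
are pairwise distinct isolated points of $\mathcal{E}(\rho)$.
\end{proposition}

\begin{proof}
Let $f$ be the first coordinate of the map $H$ of Lemma~\ref{lem:entire}; thus $f(\zeta)$ is the trace of $X$ at the character $H(\zeta)$. It is entire, and it is nonconstant because $f'(0)=v_1\neq0$ by Lemma~\ref{lem:linear}. By Picard's theorem $f$ omits at most one value. Let $2\cos(\pi a/m)=f(\zeta_0)$ and $\rho=H(\zeta_0)$. By Lemma~\ref{lem:entire}, $\rho\in\mathcal{X}_\kappa$ and $F^n(\rho)\to p_t$, so $g$ is an isolated point of $\mathcal{E}(\rho)$ by Proposition~\ref{prop:isolated}. Lemma~\ref{lem:twist} with $\mu=g$ gives the claim, since $D^jg=g/(1+2mjg)$.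
\end{proof}

The model function $e^\zeta$ of Section~\ref{sec:stable} omits the value $0$, so a functional equation of this type does not by itself exclude an exceptional value. The argument does not need to exclude one: two target values suffice.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The parameter $t=i$ satisfies (A1) by Example~\ref{ex:two} and (A2) because $2q-1=3$, and $\chi(p_i)=-4$. At most one of the values $0=2\cos(\pi/2)$ and $1=2\cos(\pi/3)$ is exceptional in Proposition~\ref{prop:main}. So there is $\rho\in\mathcal{X}_{-4}$ with $\operatorname{tr}\rho(X)\in\{0,1\}$ for which $\mathcal{E}(\rho)$ has infinitely many isolated points. A set with an isolated point is not perfect, so $\mathcal{E}(\rho)$ is neither $\mathcal{PL}$ nor a Cantor set.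
\end{proof}

For Theorem~\ref{thm:B} we need many admissible parameters. On the unit circle $y=\bar x$, so the conditions for $J_0$ and $J_1$ coincide, and every modulus in (A1) is a function of the real number $q$.

\begin{lemma}\label{lem:arc}
Let $t=e^{i\theta}$ and $q=2+2\cos\theta$. If $1<q<4$, then \textup{(A1)} holds. If $\frac32<q<4$, then $t$ is admissible.
\end{lemma}

\begin{proof}
Here $y=\bar x$ and $x+\bar x=x\bar x=q$. Hence $|x|=|y|=\sqrt q<2$, and
\[
x^2+\bar x^2=q^2-2q,\qquad x^3+\bar x^3=q^3-3x\bar x(x+\bar x)=q^3-3q^2 .
\]
The last three of the six numbers in (A1) are the conjugates of the first three. With $b=x^2-\bar x$, so that $b+\bar b=q^2-3q$, we compute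
\begin{align*}
|x^2-2|^2&=q^2-2(q^2-2q)+4=4+q(4-q),\\
|b|^2&=q^2+q-(q^3-3q^2)=4+(4-q)(q^2-1),\\
|b-1|^2&=|b|^2-(q^2-3q)+1=-q^3+3q^2+4q+1,\\
|x(b-1)|^2&=-q^4+3q^3+4q^2+q=4+(4-q)(q^3+q^2-1).
\end{align*}
For $1<q<4$ the quantities $|x^2-2|^2$, $|b|^2$ and $|x(b-1)|^2$ exceed $4$, which is (A1). If moreover $q>\frac32$, then $2q-1>2$, which is (A2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Conditions (A1) and (A2) are open, so the set $\Omega$ of admissible parameters is open in $\mathbb{C}^*$. By \eqref{eq:kappa} the function $t\mapsto\chi(p_t)=(q-\frac32)^2-\frac{17}{4}$, with $q=2+t+t^{-1}$, is holomorphic and nonconstant on the connected set $\mathbb{C}^*$, hence an open map. So $U=\{\chi(p_t):t\in\Omega\}$ is open. As $t$ runs over the points of the unit circle with $\frac32<q<4$, which are admissible by Lemma~\ref{lem:arc}, the value $(q-\frac32)^2-\frac{17}{4}$ runs over $(-\frac{17}{4},2)$. Thus $U$ contains this interval.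

Given $\kappa\in U$, fix $t\in\Omega$ with $\chi(p_t)=\kappa$. Proposition~\ref{prop:main} is the more precise assertion of the theorem. The numbers $2\cos(\pi a/m)$ are distinct for distinct rationals $a/m\in(0,1)$, and characters with different traces of $X$ are different, so there are infinitely many such $\rho$ in $\mathcal{X}_\kappa$.
\end{proof}

\begin{remark}
The two ends of the interval correspond to the two conditions. At $q=\frac32$, where $\kappa=-\frac{17}{4}$, condition (A1) still holds but $2q-1=2$: all eigenvalues of $L$ equal $1$, and no contracting eigenvalue is available. At $q=4$, where $\kappa=2$, condition (A2) holds but $p_1=(2,2,2)$ has $\mathcal{E}(p_1)=\mathcal{PL}$, so $g$ is not isolated even for the fixed character. The value $\kappa=-2$ is attained at $q=3$.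
\end{remark}

\begin{thebibliography}{9}

\bibitem{TWZ}
Ser Peow Tan, Yan Loi Wong, Ying Zhang,
\emph{End Invariants for $\mathrm{SL}(2,C)$ characters of the one-holed torus},
arXiv:math/0511621 (2005).

\end{thebibliography}
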